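# Quadruple points on $E\times E$ and the characteristic numbers of conic-line arrangements

## 1. Four families of elliptic curves on $E\times E$

Let $\omega=e^{2\pi i/3}$, $O=\mathbb Z[\omega]$, $E=\mathbb C/O$. Multiplication by elements of $O$ acts on the elliptic curve $E$. Let
$$A=E\times E=\mathbb C^2/O^2$$
with coordinates $u,v$, and consider four homomorphisms $A\to E$:
$$f_1=u,\qquad f_2=v,\qquad f_3=\omega u+\omega^2v,\qquad f_4=\omega^2u-\omega v .$$
Write each $f_i$ as a row of coefficients. The determinants of the pairs
$$(f_1,f_2),\ (f_1,f_3),\ (f_1,f_4),\ (f_2,f_3),\ (f_2,f_4),\ (f_3,f_4)$$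
are
$$1,\quad \omega^2,\quad -\omega,\quad -\omega,\quad -\omega^2,\quad 1 .$$
For the last one: $\omega\cdot(-\omega)-\omega^2\cdot\omega^2=-\omega^2-\omega=1$. All six are units of $O$, so every pair is a matrix in $GL_2(O)$:
$$\text{for } i\neq j,\quad (f_i,f_j):A\to E\times E \ \text{ is an isomorphism.}\tag{1}$$
Hence every fibre of $f_i$ is an elliptic curve isomorphic to $E$, and a fibre of $f_i$ and a fibre of $f_j$ ($i\ne j$) meet in exactly one point, transversally.

Now take, for each $i$, the $n^2$ fibres of $f_i$ over the $n$-torsion points $E[n]$. If two of these $4n^2$ curves, from different families $i\ne j$, meet at $z$, then $f_i(z),f_j(z)\in E[n]$. By (1), $z\in A[n]$, and so all four values $f_l(z)$ lie in $E[n]$. So a curve from each family passes through $z$. The $4n^2$ curves therefore meet in exactly the $n^4$ points of $A[n]$, and at each of them exactly four curves meet, pairwise transversally. For $n=2$ these are $16$ curves and $16$ points. There are no double points and no triple points at all.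

We shall push this configuration down to the projective plane so that the curves become smooth conics, while almost all intersection points stay ordinary quadruple points. The purpose is to refute a conjecture on arrangements of lines and conics.

## 2. The characteristic number of a conic-line arrangement

**Definition (conic-line arrangement).** A conic-line arrangement $\mathcal{CL}\subset\mathbb P^2_{\mathbb C}$ is a collection of $d\ge1$ distinct lines and $k\ge1$ distinct smooth conics. It has *ordinary singularities* if at every intersection point the curves passing through it meet pairwise transversally. For $r\ge2$, $t_r$ is the number of points where exactly $r$ of the curves meet. We always assume $t_{d+k}=0$: not all curves pass through one point.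

A conic together with a tangent line is not allowed. Ordinary singularities mean that two conics of the arrangement meet in $4$ distinct points, a conic and a line in $2$, two lines in $1$.

**Definition (weak combinatorics).** The weak combinatorics of $\mathcal{CL}$ is the vector $(d,k;t_2,t_3,\dots)$.

Counting intersections with Bézout's theorem gives
$$(d+2k)^2=d+4k+\sum_{r\ge2}r(r-1)t_r .\tag{2}$$
Indeed, expand the self-intersection of the sum of all curves: the squares give $d+4k$, and an $r$-fold point accounts for $r(r-1)$ ordered pairs of curves. So for given $d,k$ there are only finitely many weak combinatorics.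

**Definition (characteristic number).** Put $N=d+k$ and
$$\mathrm{num}=9-5d-8k+\sum_{r\ge2}(3r-4)t_r,\qquad \mathrm{den}=3-2d-2k+\sum_{r\ge2}(r-1)t_r,\qquad \gamma(\mathcal{CL})=\frac{\mathrm{num}}{\mathrm{den}} .$$

The conjecture, from Bartosz Naskręcki and Piotr Pokora, "On the geography of log-surfaces", arXiv:2412.14635 (2024), is this.

**Conjecture.** For a given $\varepsilon>0$ there exist only finitely many conic-line arrangements $\mathcal{CL}$ with ordinary singularities such that $\gamma(\mathcal{CL})>2.5+\varepsilon$.

"Finitely many" refers to weak combinatorics. Equivalently, $d+k$ should be bounded in terms of $\varepsilon$. The conjecture is false for small $\varepsilon$, and the correct threshold can be found.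

**Theorem A.** For every $d\ge1$ there are arrangements $\mathcal{CL}_n$ ($n\gg0$) of $d$ lines and $k_n$ smooth conics with ordinary singularities and $t_{d+k_n}=0$, such that $k_n\to\infty$ and $\gamma(\mathcal{CL}_n)\to 8/3$. Hence for each $0<\varepsilon<\frac16$ there are infinitely many weak combinatorics with $\gamma>2.5+\varepsilon$, and the conjecture fails for each such $\varepsilon$.

**Theorem B.**
1. Every arrangement as above ($d,k\ge1$, ordinary singularities, $t_{d+k}=0$) has $\mathrm{den}>0$ and $\gamma<8/3$. So for $\varepsilon\ge\frac16$ no arrangement has $\gamma>2.5+\varepsilon$.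
2. The set of limits of $\gamma$ along sequences of such arrangements with $d+k\to\infty$ is exactly $[2,\frac83]$.

Theorem A uses only standard facts. The upper bound in Theorem B uses Langer's inequality, recalled in Section 11.

## 3. Small arrangements, and the weight of an $r$-fold point

*One conic, one line.* They meet in two points, so $t_2=2$. But $d+k=2$, so $t_{d+k}\ne0$ and this case is excluded.

*One conic $Q$, two lines meeting off $Q$, none of the points coinciding.* Here $t_2=5$, so $\mathrm{num}=9-10-8+10=1$, $\mathrm{den}=3-6+5=2$, $\gamma=\frac12$.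

*A conic and the three sides of an inscribed triangle.* The only intersection points are the three vertices, each on the conic and two sides: $t_3=3$. So $\mathrm{num}=9-15-8+15=1$, $\mathrm{den}=3-8+6=1$, $\gamma=1$.

*A few points of very high multiplicity.* Take $k\ge3$ smooth conics through four general points and one general line. Then $t_k=4$, $t_2=2k$, and
$$\mathrm{num}=9-5-8k+4(3k-4)+4k=8k-12,\qquad \mathrm{den}=3-2-2k+4(k-1)+2k=4k-3,$$
so $\gamma<2$ and $\gamma\to2$. The four $k$-fold points contribute only linearly in $k$, the same order as the negative terms $-8k$ and $-2k$.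

*Klein's arrangement.* It consists of $21$ lines and $21$ conics with $t_2=42$, $t_3=252$, $t_4=189$, so $\gamma=2592/1032\approx2.512$. The source of the problem lists this as the highest known value for conic-line arrangements.

To make the linear terms negligible one wants quadratically many intersection points. Then an $r$-fold point adds $3r-4$ to the numerator and $r-1$ to the denominator, with ratio
$$\frac{3r-4}{r-1}=3-\frac1{r-1}:\qquad 2,\ \tfrac52,\ \tfrac83,\ \tfrac{11}4,\dots\quad\text{for } r=2,3,4,5,\dots$$
For a general arrangement everything is a double point and $\gamma\to2$. Mostly triple points should give $\frac52$, mostly quadruple points $\frac83$.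

There is an exact form of the first threshold:
$$\mathrm{num}-\tfrac52\,\mathrm{den}=\tfrac32-3k+\tfrac12\sum_{r\ge2}(r-3)t_r .\tag{3}$$
(Constants: $9-\frac{15}2$; lines: $-5+5$; conics: $-8+5$; points: $3r-4-\frac52(r-1)=\frac{r-3}2$.) If no point has multiplicity $\ge4$, the right side is at most $\frac32-3k<0$. So, as $\mathrm{den}>0$ (proved in Section 10), such an arrangement has $\gamma<\frac52$. For Klein's arrangement the right side of (3) is $\frac32-63-21+94.5=12=2592-2580$.

## 4. The group law on a cubic gives triple points, and stops at $\frac52$

A sensible first attempt is to produce many triple points from a group law and turn lines into conics. Let $E$ be any elliptic curve with origin $0$, and let $P=|3\cdot0|\cong\mathbb P^2$ be the plane of effective divisors linearly equivalent to $3\cdot 0$. By Abel's theorem these are the divisors $a+b+c$ whose sum in the group $E$ is zero. For $a\in E$, the divisors containing $a$ form a line $L_a\subset P$, and for $a\ne b$ the lines $L_a,L_b$ meet in the point $a+b+(-a-b)$.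

Take the $m=n^2$ lines $L_a$, $a\in E[n]$. The third point $-a-b$ is again in $E[n]$. So an intersection point is triple unless $-a-b\in\{a,b\}$, that is, unless the divisor has the form $2a+b$ with $b=-2a$; there are at most $m$ of these. Since $\binom m2=t_2+3t_3$, we get $t_3=\frac{m^2}6+O(m)$, $t_2=O(m)$.

Now choose coordinates $X,Y,Z$ on $P$ so general that no line $L_a$ passes through a vertex of the coordinate triangle and no intersection point lies on the triangle, and pull back by $[X:Y:Z]\mapsto[X^2:Y^2:Z^2]$. A line $\alpha X+\beta Y+\delta Z=0$ with $\alpha\beta\delta\ne0$ becomes the smooth conic $\alpha X^2+\beta Y^2+\delta Z^2=0$. The map has degree $4$ and is étale off the triangle, so every $r$-fold point becomes four ordinary $r$-fold points. Adding $d$ general lines ($d$ fixed) changes only $t_2$, by $O(m)$. So $t_3=\frac23m^2+O(m)$, $t_2=O(m)$, and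
$$\gamma=\frac{\frac{10}3m^2+O(m)}{\frac43m^2+O(m)}\to\frac52 .$$

This reaches the threshold of the conjecture and cannot cross it: a divisor in $P$ has degree $3$, so at most three of the curves pass through a point, and (3) then forces $\gamma<\frac52$.

The way past this is to use divisors of degree $4$. A point $z\in A$ gives four points $f_1(z),\dots,f_4(z)$ of $E$, and by Section 1 any two of them being torsion forces all four to be torsion. The four forms can be permuted only up to sign, so we pass to $E/\pm1=\mathbb P^1$ and send $z$ to the degree-$4$ divisor formed by the images of the $f_i(z)$. The image surface turns out to be a quadric cone and not a plane, but the cone is doubly covered by $\mathbb P^2$.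

## 5. The group of order $24$ permuting $\pm f_1,\dots,\pm f_4$

Let
$$G=\{M\in GL_2(O): f\mapsto f\circ M\ \text{preserves } \{\pm f_1,\dots,\pm f_4\}\}.$$
This is the symmetry that will be divided out, so we need its order and its elements of order two.

**Step 1: elements of $G$.** Clearly $-1\in G$. Also
- $T_1:(u,v)\mapsto(u,-\omega^2u+\omega v)$, with $f_1\mapsto f_1$, $f_2\mapsto-f_4$, $f_4\mapsto-f_3$, $f_3\mapsto f_2$;
- $T_2:(u,v)\mapsto(\omega u+\omega^2v,v)$, with $f_2\mapsto f_2$, $f_1\mapsto f_3\mapsto f_4\mapsto f_1$.

For $T_1$: $f_2\circ T_1=-\omega^2u+\omega v=-f_4$; $f_4\circ T_1=\omega^2u+u-\omega^2v=-\omega u-\omega^2v=-f_3$; $f_3\circ T_1=\omega u-\omega u+v=f_2$. For $T_2$: $f_1\circ T_2=f_3$; $f_3\circ T_2=\omega^2u+v+\omega^2v=\omega^2u-\omega v=f_4$; $f_4\circ T_2=u+\omega v-\omega v=f_1$. Both have determinant $\omega$.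

**Step 2: the order of $G$.** $G$ acts on the four points $[f_i]$ of the projective line of linear forms. Let $\rho(G)\subset S_4$ be the group of permutations obtained. An element acting trivially fixes four points of a $\mathbb P^1$, so it is a scalar; as it sends each $f_i$ to $\pm f_i$, it is $\pm1$. The image contains two $3$-cycles with different fixed points. They generate $A_4$, since a subgroup of $A_4$ with more than one subgroup of order $3$ has order $12$ ($A_4$ has no subgroup of order $6$). The image is not $S_4$: the ratios of $v$- to $u$-coefficient for $f_1,\dots,f_4$ are $0,\infty,\omega,-\omega^2$. A projective map fixing $0,\infty$ is $z\mapsto cz$, and swapping $\omega$ and $-\omega^2$ would need $c=-\omega$ and $c=-\omega^2$. So the transposition $(34)$ is not in the image, $\rho(G)=A_4$, and $|G|=2\cdot12=24$.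

**Step 3: consequences.** The subgroup generated by $T_1,T_2,-1$ contains the kernel $\pm1$ and maps onto $A_4$, so it is $G$. Hence $\det G\subset\mu_3$. An element of order $2$ other than $-1$ has eigenvalues $1,-1$ and determinant $-1\notin\mu_3$. Therefore
$$-1\text{ is the only element of order two in } G .\tag{4}$$
Since $A_4$ is non-abelian, so is $G$. Hence $G$ acts irreducibly on $\mathbb C^2$: a reducible representation of a finite group on $\mathbb C^2$ is a sum of two characters, which would make $G$ abelian.

## 6. Degree-four divisors on $\mathbb P^1$ and the quadric cone $A/G$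

Let $x:E\to E/\pm1=\mathbb P^1$ be the quotient map, of degree $2$ and branched at $x(E[2])$, four points. A divisor of degree $4$ on $\mathbb P^1$ is a binary quartic up to scalar, so $\mathrm{Sym}^4\mathbb P^1=\mathbb P^4$. Define
$$\Phi:A\to\mathbb P^4,\qquad \Phi(z)=\sum_{i=1}^4x(f_i(z)).$$
For $s\in\mathbb P^1$ let $H_s\subset\mathbb P^4$ be the set of divisors containing $s$. It is a hyperplane, because the value of a quartic at $s$ is linear in its coefficients.

**Step 1: the pullback of $H_s$.** The quartic of $\Phi(z)$ is the product of four linear forms, the $i$-th vanishing at $x(f_i(z))$. So $\Phi^*H_s$ is the sum over $i$ of the pullbacks of the point $s$ under $x\circ f_i$. If $x(t)=s$, then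
$$\Phi^*H_s=D_s:=\sum_{i=1}^4\big(f_i^{-1}(t)+f_i^{-1}(-t)\big).\tag{5}$$
Write $F_i$ for the class of a fibre of $f_i$. Then $F_i^2=0$, $F_iF_j=1$ by (1), and $D_s^2=(2\sum F_i)^2=4\cdot12=48$.

**Step 2: $\Phi$ is finite.** On an irreducible curve contracted by $\Phi$, each $x(f_i)$ takes finitely many values, so $f_1,f_2$ are constant, and by (1) the curve is a point. So $\Phi$ is finite onto an irreducible surface $W$, and
$$\deg W\cdot\deg(A\to W)=48 .$$

**Step 3: the degree of $A\to W$ is $24$.** Since $f_i\circ g=\pm f_{\sigma(i)}$ for $g\in G$ and $x$ is even, $\Phi\circ g=\Phi$. Conversely let $\Phi(z')=\Phi(z)$. Then for some $\sigma\in S_4$ and signs $\epsilon_i$ we have $f_i(z')=\epsilon_if_{\sigma(i)}(z)$ for all $i$. The equations for $i=1,2$ and (1) give $z'=Mz$ with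
$$M=(f_1,f_2)^{-1}\circ(\epsilon_1f_{\sigma(1)},\epsilon_2f_{\sigma(2)})\in GL_2(O).$$
The other two say that the linear forms $f_i\circ M-\epsilon_if_{\sigma(i)}$, $i=3,4$, with coefficients in $O$, vanish at $z$. If both forms are zero, then $M\in G$. Otherwise $z$ lies in a proper closed subgroup of $A$. There are finitely many pairs $(\sigma,\epsilon)$, so for general $z$ the fibre of $\Phi$ through $z$ is exactly $Gz$. For general $z$ this orbit has $24$ points, since $gz=z$ with $g\ne1$ again defines a proper closed subgroup. Thus the degree is $24$ and $\deg W=2$.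

**Step 4: $W$ is an irreducible quadric in a $\mathbb P^3$.** An irreducible surface spanning $\mathbb P^4$ has degree at least $3$ (a nondegenerate irreducible variety has degree at least codimension plus one). So $W$ lies in a hyperplane $\Pi\cong\mathbb P^3$, where it is an irreducible quadric surface, of rank $3$ or $4$.

**Step 5: the rank is $3$.** Suppose it is $4$. Then $W\cong\mathbb P^1\times\mathbb P^1$. Let $R,R'\in H^2(A,\mathbb Z)$ be the pullbacks of the two ruling classes. They are of type $(1,1)$ and $G$-invariant, since $\Phi\circ g=\Phi$. Put $V=\mathbb C^2$. Then $H^{1,1}(A)=V^*\otimes\overline V^{\,*}$ as a representation of $G$. As $G$ is finite, $V$ carries an invariant Hermitian inner product, so $\overline V^{\,*}\cong V$. The invariants are thus $(V^*\otimes V)^G=\mathrm{End}_G(V)$, one-dimensional by Schur's lemma and irreducibility. So $R,R'$ are proportional. But $R^2=R'^2=0$ while $R\cdot R'=24\ne0$, a contradiction.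

So $W$ is a quadric cone. Call its vertex $o$.

**Step 6: $W=A/G$.** A quadric cone is a hypersurface singular only in codimension $2$, hence normal. The map $A/G\to W$ is finite and of degree $48/(2\cdot24)=1$, hence birational. A finite birational morphism onto a normal variety is an isomorphism. We write $\pi:A\to W=A/G$.

*A check: where the vertex is.* Let $t\in E[2]$, $t\neq 0$, and $z=(0,t)$. Multiplication by $\omega$ permutes the three nonzero points of $E[2]=O/2$ cyclically, and $T_1(0,t)=(0,\omega t)$. The group $G$ permutes the four curves $\ker f_i$ transitively. By (1) they are disjoint off $0$. So the orbit of $z$ contains three nonzero $2$-torsion points on each of the four curves, at least $12$ points. The stabilizer of $z$ has order at most $2$ and contains $-1$, so it is $\{\pm1\}$. Hence $W$ is locally $\mathbb C^2/\pm1$ at $\pi(z)$, which is singular, and $\pi(z)=o$. As $f_i(z)$ takes the values $0,\,t,\,\omega^2t,\,-\omega t$, the vertex is the divisor consisting of the four points of $x(E[2])$. The proof below does not need this.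

## 7. The plane sections $C_s$ and their transversality

Let $C_s=H_s\cap W$, so that $\pi^*C_s=D_s$. A point $p\in W$, seen as a divisor of degree $4$, lies on $C_s$ exactly when $s$ is one of its points. Let
$$B=x(E[2])\cup\{s:o\in H_s\},\qquad |B|\le4+4=8 ;$$
the second set is the support of the degree-$4$ divisor $o$.

**Step 1: basic properties for $s\notin B$.** Since $o\notin H_s$, the hyperplane $H_s$ does not contain $\Pi$, and $H_s\cap\Pi$ is a plane missing the vertex. So $C_s$ is a smooth conic in the smooth surface $W\setminus\{o\}$. Since $t\ne-t$, the eight curves in (5) are distinct and $D_s$ is reduced. For $s\ne s'$ outside $B$, the divisors $D_s,D_{s'}$ share no component: two fibres of the same $f_i$ over different points are disjoint, and fibres of different $f_i,f_j$ meet in one point. So $C_s\neq C_{s'}$, and two plane sections of a quadric have $C_s\cdot C_{s'}=2$.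

**Lemma 1.** For $s\ne s'$ outside $B$, $C_s$ and $C_{s'}$ meet transversally, hence in exactly two points.

**Step 2: comparing local intersection numbers.** Let $p\in C_s\cap C_{s'}$, so $p\ne o$. Let $p=\pi(z)$, $\Gamma=\mathrm{Stab}_G(z)$. Near $z$, $\pi$ is the quotient $(A,z)\to(A,z)/\Gamma=(W,p)$, a finite map of degree $|\Gamma|$ between smooth germs. Such a map is flat, so $\mathcal O_{A,z}$ is a free $\mathcal O_{W,p}$-module of rank $|\Gamma|$ (pass to analytic or complete local rings). If $g,g'$ are local equations of $C_s,C_{s'}$, then $\mathcal O_{A,z}/(g,g')$ has $|\Gamma|$ times the length of $\mathcal O_{W,p}/(g,g')$: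
$$i_z(D_s,D_{s'})=|\Gamma|\,i_p(C_s,C_{s'}).\tag{6}$$

**Step 3: the left side of (6) is at most $4$.** Near $z$, $D_s$ consists of the curves $f_i^{-1}(f_i(z))$ for those $i$ with $x(f_i(z))=s$, each with multiplicity one. Let there be $m$ of them. Similarly $D_{s'}$ consists of $m'$ curves, with other indices because $s\ne s'$. So $m+m'\le4$. By (1) these smooth curves are pairwise transversal, so $i_z(D_s,D_{s'})=mm'\le4$.

**Step 4: three cases.**
- $|\Gamma|=2$: by (4), $\Gamma=\{\pm1\}$. In coordinates centered at $z$ the group acts by $h\mapsto-h$, so $(W,p)\cong\mathbb C^2/\pm1$, which is singular. This contradicts $p\ne o$.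
- $|\Gamma|\ge3$: by (6), $i_p(C_s,C_{s'})\le\frac43$, so it is $1$.
- $\Gamma=1$: $\pi$ is étale at $z$. Since $C_s$ and $C_{s'}$ are smooth at $p$, $D_s$ and $D_{s'}$ are smooth at $z$. So $m=m'=1$ and $i_p=1$.

In every possible case $i_p=1$. Since $C_s\cdot C_{s'}=2$, there are exactly two points. This proves Lemma 1. $\square$

## 8. Counting the quadruple points on the cone

Let $S_n=x(E[n])\setminus B$ and $k=k_n=|S_n|$. The set $x(E[n])$ has $\frac{n^2+1}2$ points for $n$ odd and $\frac{n^2+4}2$ for $n$ even, so
$$\tfrac{n^2}2-8\le k\le\tfrac{n^2}2+2 .$$
Let $\tau_r$ be the number of points of $W$ on exactly $r\ge2$ of the curves $C_s$, $s\in S_n$.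

**Step 1: the total count.** A divisor of degree $4$ has at most $4$ points, so $r\le4$. By Lemma 1 each ordered pair of curves meets in two points, so
$$2\tau_2+6\tau_3+12\tau_4=2k(k-1).\tag{7}$$

**Step 2: few points fail to be quadruple.** Let $p=\pi(z)\in C_s\cap C_{s'}$ with $s\ne s'$ in $S_n$. Then $x(f_i(z))=s$ and $x(f_j(z))=s'$ for some $i\ne j$, so $f_i(z),f_j(z)\in E[n]$. By (1), $z\in A[n]$. So all four points $x(f_l(z))$ lie in $x(E[n])$, and $p$ is a quadruple point if they are distinct and outside $B$. The exceptions are these.
- $f_l(z)\in x^{-1}(B)$ for some $l$. The set $x^{-1}(B)$ has at most $16$ points. By (1) each value in $E[n]$ is taken by $f_l$ at exactly $n^2$ points of $A[n]$. So there are at most $4\cdot16\,n^2$ such $z$.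
- $f_l(z)=\pm f_m(z)$ for some $l\ne m$. By (1), $(f_l,f_m)$ identifies $A[n]$ with $E[n]^2$, so each of the $6\cdot2$ conditions has $n^2$ solutions. So there are at most $12n^2$ such $z$.

Hence $\tau_2+\tau_3\le76n^2=O(k)$, and (7) gives
$$\tau_4=\frac{k^2}6+O(k).\tag{8}$$

This agrees with the picture on $A$: $n^4$ quadruple points in orbits of mostly $24$ elements give about $n^4/24\approx(2k)^2/24=k^2/6$.

## 9. A double plane over the cone, and the proof of Theorem A

Write $W=\{XZ=Y^2\}\subset\mathbb P^3$ with coordinates $X,Y,Z,U$ and $o=[0:0:0:1]$. Points of $W\setminus\{o\}$ have the form $[x^2:xy:y^2:U]$ with $(x,y)\ne(0,0)$. A plane missing $o$ has an equation $U=\ell(X,Y,Z)$ with $\ell$ linear, so for $s\notin B$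
$$C_s=W\cap\{U=q_s(x,y)\},\qquad (X,Y,Z)=(x^2,xy,y^2),$$
with $q_s$ a binary quadratic form.

**Step 1: the double cover.** Its purpose is to replace $W$ by $\mathbb P^2$ without touching the local picture at the intersection points. For a binary quadratic form $q_0$ put
$$\psi:\mathbb P^2\to W,\qquad[x:y:w]\mapsto[x^2:xy:y^2:w^2+q_0(x,y)].$$
The four forms vanish together only at $x=y=w=0$, so $\psi$ is a morphism, and it is finite because it is given by forms of positive degree without common zero. On the chart $y=1$, the target chart $Z=1$ of $W$ has coordinates $(Y,U)$ and $\psi$ is $(x,w)\mapsto(x,w^2+q_0(x,1))$; similarly for $x=1$. So $\psi$ has degree $2$, $\psi^{-1}(o)=\{[0:0:1]\}$, and $\psi$ is étale with exactly two points in each fibre over $W\setminus(R\cup\{o\})$, where $R=W\cap\{U=q_0\}$.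

**Step 2: the choice of $q_0$.** Choose $q_0$ such that
- (i) $\mathrm{disc}(q_s-q_0)\ne0$ for all $s\in S_n$;
- (ii) $R$ contains none of the points of $C_s\cap C_{s'}$, $s\ne s'\in S_n$.

Each condition in (i) excludes a proper closed subset of the three-dimensional space of forms $q_0$. Each point $[x^2:xy:y^2:U]$ in (ii) excludes the proper affine hyperplane $q_0(x,y)=U$. There are finitely many conditions, so such $q_0$ exists.

**Step 3: the conics.** The preimage
$$\psi^{-1}(C_s)=\{w^2=q_s(x,y)-q_0(x,y)\}$$
is a smooth conic by (i). The $C_s$ are distinct, so the $q_s$ are distinct, and we get $k$ distinct smooth conics. Two of them meet only over points of $C_s\cap C_{s'}$, which are neither $o$ nor on $R$. There $\psi$ is étale, so they meet transversally by Lemma 1, and each $r$-fold point of $W$ gives exactly two $r$-fold points of $\mathbb P^2$.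

**Step 4: adding lines and evaluating $\gamma$.** Add $d\ge1$ general lines: not tangent to any conic, avoiding the intersection points of the conics, and such that all intersection points on them are double points. The result has ordinary singularities and
$$t_4=2\tau_4=\tfrac{k^2}3+O(k),\quad t_3=2\tau_3=O(k),\quad t_2=2\tau_2+2dk+\tbinom d2,\quad t_r=0\ (r\ge5),\tag{9}$$
with $2\tau_2=O(k)$. Also $t_{d+k}=0$ as soon as $d+k>4$. For fixed $d$,
$$\gamma=\frac{9-5d-8k+8t_4+5t_3+2t_2}{3-2d-2k+3t_4+2t_3+t_2}=\frac{\frac83k^2+O(k)}{k^2+O(k)}\longrightarrow\frac83 .$$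
Since $k=k_n\to\infty$, the arrangements have infinitely many different weak combinatorics. If $0<\varepsilon<\frac16$, then $2.5+\varepsilon<\frac83$, so all but finitely many $n$ give $\gamma>2.5+\varepsilon$. Theorem A is proved. $\blacksquare$

## 10. The denominator as an Euler number

From here on $\mathcal{CL}$ is an arbitrary arrangement with $d,k\ge1$, ordinary singularities and $t_{d+k}=0$. Here we control the denominator.

**Lemma 2.** $\mathrm{den}\ge\max(1,N-5)$.

**Step 1: adding curves one at a time.** Every curve is a $2$-sphere, and an $r$-fold point is counted $r$ times in the disjoint union. So $e(\bigcup C)=2N-\sum(r-1)t_r$ and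
$$\mathrm{den}=e\Big(\mathbb P^2\setminus\bigcup C\Big).$$
A new curve having $n_j$ points on the union of the earlier ones changes this number by $n_j-2$. Start with a conic $Q_1$: the value is $3-2=1$. Every later curve meets $Q_1$ in at least two points, so contributes at least $0$. Hence $\mathrm{den}\ge1$.

**Step 2: $k\ge2$.** Take $Q_1$, the other conics, then the lines. Each further conic meets $Q_1$ in $4$ points and contributes at least $2$. A line contributes at least $1$ unless it has only two points on the earlier curves. In that case $\ell\cap Q_1=\ell\cap Q_2\subset Q_1\cap Q_2$, so $\ell$ joins two of the four points of $Q_1\cap Q_2$: at most $6$ lines. So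
$$\mathrm{den}\ge1+2(k-1)+(d-6)=N+k-7\ge N-5 .$$

**Step 3: $k=1$, two lines $\ell_1,\ell_2$ meeting off the conic $Q$.** Take the order $Q,\ell_1,\ell_2,\dots$. Here $\ell_2$ has two points on $Q$ and one more on $\ell_1$, so it contributes $1$. A later line $\ell$ contributes at least $1$ unless its only earlier points are its two points on $Q$. Then it meets $\ell_1$ and $\ell_2$ on $Q$. Since $\ell_1\cap Q$ and $\ell_2\cap Q$ are disjoint, $\ell$ joins a point of $\ell_1\cap Q$ to a point of $\ell_2\cap Q$: at most $4$ lines. So $\mathrm{den}\ge1+1+(d-2-4)=d-4=N-5$.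

**Step 4: $k=1$, any two lines meet on $Q$.** View each line as an edge joining its two points on $Q$. Distinct lines are distinct edges, and any two edges share a vertex. If all edges share one vertex, then all $d+1$ curves pass through it, which is excluded by $t_{d+1}=0$; this includes $d=1$. Otherwise two edges $ab,ac$ and an edge missing $a$ form a triangle $ab,ac,bc$. A further edge meeting all three would contain two of $a,b,c$ and coincide with one of them. So $d=3$, $N=4$ and $\mathrm{den}\ge1\ge N-5$. $\square$

## 11. Langer's inequality with weight $\frac23$ on the curves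

For the bound $\gamma<\frac83$ we need an inequality saying that points of multiplicity above $4$ must be paid for by double and triple points.

**Theorem (Langer).** (A. Langer, *Logarithmic orbifold Euler numbers of surfaces with applications*, Proc. London Math. Soc. 86 (2003), 358–396.) If $(X,D)$ is a log canonical projective surface pair, with $D$ a $\mathbb Q$-divisor with coefficients in $[0,1]$, and $K_X+D$ is $\mathbb Q$-effective, then
$$(K_X+D)^2\le3e_{orb}(X,D).$$

We use it only on smooth $X$ with $D$ simple normal crossing. Such pairs with coefficients in $[0,1]$ are log canonical, and $e_{orb}(X,D)$ is the sum of the Euler numbers of the strata with weights: $1$ off $D$, $1-a$ on the open part of a component with coefficient $a$, and $(1-a)(1-b)$ at a point where components with coefficients $a,b$ cross.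

*Example.* Let $X=\mathbb P^2$ and $D=\frac34(L_1+\dots+L_4)$ with four general lines. The complement has Euler number $3-8+6=1$, each open line has $2-3=-1$, and there are six crossings, so $e_{orb}=1-4\cdot\frac14+6\cdot\frac1{16}=\frac38$. Here $K_X+D\equiv0$ and the inequality reads $0\le\frac98$.

**Proposition 3.** If $k\ge2$, or $k=1$ and $d\ge3$, then
$$5k+t_2+\tfrac34t_3\ \ge\ d+\sum_{r\ge5}(r-4)t_r .\tag{10}$$

**Step 1: the pair.** Let $\mu:X\to\mathbb P^2$ be the blow-up of all points with $r\ge3$, with exceptional curves $E_p$, let $\tilde C_i$ be the strict transforms of the curves $C_i$ of the arrangement, and let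
$$D=\tfrac23\sum\tilde C_i+\sum_p\beta_pE_p,\qquad\beta_p=1\ \text{ if } r_p=3,\quad\beta_p=\tfrac23\ \text{ if } r_p\ge4 .$$
As the singularities are ordinary, $D$ has simple normal crossings.

**Step 2: reducing effectivity to a choice of weights.** Let $a_i\in[0,\frac23]$ be rational with $\sum a_i\deg C_i=3$, so $K_{\mathbb P^2}\equiv-\sum a_iC_i$. Since $K_X=\mu^*K_{\mathbb P^2}+\sum E_p$ and $\mu^*C_i=\tilde C_i+\sum_{p\in C_i}E_p$,
$$K_X+D\equiv\sum\big(\tfrac23-a_i\big)\tilde C_i+\sum_p\Big(1+\beta_p-\sum_{C_i\ni p}a_i\Big)E_p .$$
On a rational surface numerical equivalence of $\mathbb Q$-divisors is $\mathbb Q$-linear equivalence, so it suffices that the coefficients are $\ge0$. For $r_p=3$ the coefficient of $E_p$ is at least $2-3\cdot\frac23=0$. For $r_p\ge4$ we need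
$$\sum_{C_i\ni p}a_i\le\tfrac53 .$$

**Step 3: the weights.** Unlisted $a_i$ are $0$.
- $k\ge3$: $a=\frac12$ on three conics. The degree sum is $3$, and all weights together are $\frac32$.
- $k=2$: $a=\frac23$ on both conics and $\frac13$ on one line. The degree sum is $\frac83+\frac13=3$, and all weights together are $\frac53$.
- $k=1$, $d\ge3$, some $p\in Q$ on at least $3$ lines: since $t_{d+1}=0$ there is a line $n\not\ni p$. Take $a=\frac23$ on $Q$ and on $n$, and $\frac13$ on three lines through $p$. The degree sum is $\frac43+\frac23+1=3$. At $p$ the sum is $\frac23+1=\frac53$. Any other point lies on at most one of the three lines. So at another point of $Q$ the sum is at most $\frac23+\frac23+\frac13=\frac53$, and off $Q$ it is at most $\frac23+\frac13$.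
- $k=1$, $d\ge3$, no point of $Q$ on $\ge3$ lines: $a=\frac23$ on $Q$ and $\frac59$ on three lines. The degree sum is $\frac43+\frac53=3$. A point with $r\ge4$ is off $Q$, and there the sum is at most $3\cdot\frac59=\frac53$.

So $K_X+D$ is $\mathbb Q$-effective and Langer's theorem applies.

**Step 4: the left side.** Let $C=\sum C_i$. The coefficient of $E_p$ in $K_X+D-\mu^*(K_{\mathbb P^2}+\frac23C)$ is $1+\beta_p-\frac23r$, which is $0$ for $r=3$ and $\frac{5-2r}3$ for $r\ge4$. Using $\big(\frac23(d+2k)-3\big)^2=\frac49(d+2k)^2-4(d+2k)+9$ and (2),
$$(K_X+D)^2=\tfrac49\Big(d+4k+\sum r(r-1)t_r\Big)-4(d+2k)+9-\sum_{r\ge4}\tfrac{(2r-5)^2}9t_r .$$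

**Step 5: the right side.** The strata are:
- the complement of $D$, with Euler number $\mathrm{den}$ and weight $1$;
- the open parts of the $\tilde C_i$, with total Euler number $2N-\sum rt_r$ and weight $\frac13$;
- the double points, each with weight $\frac19$;
- for $r\ge4$, the open $E_p$ (Euler number $2-r$, weight $\frac13$) and its $r$ crossings with the $\tilde C_i$ (weight $\frac19$), together $\frac{2-r}3+\frac r9=\frac{6-2r}9$;
- for $r=3$, everything on $E_p$ has weight $0$.

So
$$3e_{orb}=3\Big(3-2N+\sum(r-1)t_r\Big)+\Big(2N-\sum rt_r\Big)+\tfrac13t_2+\sum_{r\ge4}\tfrac{6-2r}3t_r .$$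

**Step 6: comparing.** The constants $9$ cancel. The coefficient of $d$, collected on the left, is $\frac49-4+4=\frac49$, and that of $k$ is $\frac{16}9-8+4=-\frac{20}9$. Collected on the right, the coefficients of $t_r$ are
$$r=2:\ 1+\tfrac13-\tfrac89=\tfrac49;\qquad r=3:\ 3-\tfrac{24}9=\tfrac13;$$
$$r\ge4:\ (2r-3)+2-\tfrac{2r}3+\tfrac{(2r-5)^2-4r(r-1)}9=\tfrac{12r-9}9+\tfrac{25-16r}9=\tfrac{16-4r}9 .$$
Hence
$$\tfrac49d-\tfrac{20}9k\le\tfrac49t_2+\tfrac13t_3+\sum_{r\ge4}\tfrac{16-4r}9t_r .$$
Multiplying by $\frac94$ gives (10). $\square$

## 12. The strict bound $\gamma<\frac83$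

By Lemma 2, $\mathrm{den}>0$, so $\gamma<\frac83$ is equivalent to $\Delta>0$ with
$$\Delta:=8\,\mathrm{den}-3\,\mathrm{num}=8k-d-3+\sum_{r\ge2}(4-r)t_r .$$
(Constants: $24-27$; lines: $-16+15$; conics: $-16+24$; points: $8(r-1)-3(3r-4)=4-r$.)

**Step 1: $k=1$, $d\le2$.** There are at most three curves, so all $r\le3$ and $\Delta\ge8-2-3>0$.

**Step 2: all other cases, non-strict.** Here (10) applies. Inserting $-\sum_{r\ge5}(r-4)t_r\ge d-5k-t_2-\frac34t_3$ into $\Delta=8k-d-3+2t_2+t_3-\sum_{r\ge5}(r-4)t_r$ gives
$$\Delta\ge3k-3+t_2+\tfrac14t_3\ge0 .$$

**Step 3: excluding equality.** If $\Delta=0$, then $k=1$ and $t_2=t_3=0$, and (10) gives $d\le5$. Every line meets the conic $Q$ in two points. Each has multiplicity at least $4$, so it lies on at least $3$ lines. Take such a point $p$ and three lines through it, with second points $q_1,q_2,q_3\in Q$, which are distinct. Each $q_i$ lies on at least $3$ lines, only one of which passes through $p$, so on at least $2$ lines not through $p$. A line contains at most two of the $q_i$. So there are at least $6/2=3$ lines not through $p$, and $d\ge3+3=6$, a contradiction. Hence $\Delta>0$.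

This proves Theorem B(1). $\blacksquare$

## 13. No limit of $\gamma$ is below $2$

Suppose some limit along $N\to\infty$ were less than $2$. Then there are $0<\delta\le1$ and arrangements with $N\to\infty$ and $\gamma\le2-\delta$. The plan is to show that then almost all curves run through boundedly many points, often enough to make $\mathrm{num}-2\,\mathrm{den}$ nearly nonnegative.

**Step 1: few intersections.** Since $\mathrm{num}-2\,\mathrm{den}=3-d-4k+\sum(r-2)t_r$, the assumption gives
$$d+4k-3-\sum(r-2)t_r\ \ge\ \delta\,\mathrm{den}.\tag{11}$$
The left side is at most $4N$, so $\mathrm{den}\le4N/\delta$ and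
$$\sum(r-1)t_r=\mathrm{den}-3+2N\le KN,\qquad K=\tfrac4\delta+2 .$$

**Step 2: big points.** Fix $\eta\in(0,1)$, let $N\ge2/\eta$, and call a point *big* if $r>\eta N$. For a big point $r-1\geq \eta N-1\ge\eta N/2$, so there are at most $2K/\eta$ big points. The number of triples $(C,C',p)$ with $C\ne C'$ and $p\in C\cap C'$ not big is
$$\sum_{r\le\eta N}r(r-1)t_r\le\eta N\sum(r-1)t_r\le\eta KN^2 .$$

**Step 3: most curves carry many big points.** Let $\kappa$ be the number of conics with at most $3$ big points. Each of them meets every other conic in $4$ distinct points, at least one of which is not big. So $\kappa(\kappa-1)\le\eta KN^2$, and since $(\kappa-1)^2\le\kappa(\kappa-1)$ for $\kappa\ge1$, $\kappa\le\sqrt{\eta K}\,N+1$. Let $\lambda$ be the number of lines with no big point. Two such lines meet in a point that is not big, so likewise $\lambda\le\sqrt{\eta K}\,N+1$.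

**Step 4: contradiction.** Summing multiplicities over big points counts, for each curve, its big points. So
$$\sum(r-2)t_r\ge\sum_{p\text{ big}}r_p-\frac{4K}\eta\ge(d-\lambda)+4(k-\kappa)-\frac{4K}\eta\ge d+4k-5\sqrt{\eta K}\,N-5-\frac{4K}\eta .$$
With (11) and $\mathrm{den}\ge N-5$ from Lemma 2,
$$\delta(N-5)\le5\sqrt{\eta K}\,N+5+\frac{4K}\eta .$$
The constant $K$ depends only on $\delta$. Choose $\eta$ with $5\sqrt{\eta K}<\delta/2$; then the inequality fails for large $N$. So $\liminf\gamma\ge2$ as $N\to\infty$. $\square$

## 14. Every value in $[2,\frac83]$ is a limit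

By Sections 12 and 13 every limit along $d+k\to\infty$ lies in $[2,\frac83]$. For the converse, take the conics of Section 9 with $k=k_n$ and let the number $d=d_n\ge1$ of general lines vary with $n$. By (9),
$$\mathrm{num}=\tfrac83k^2+4dk+d^2+O(d+k),\qquad\mathrm{den}=k^2+2dk+\tfrac12d^2+O(d+k).$$
If $d_n/k_n\to a\in[0,\infty)$ (for instance $d_n=1$ for $a=0$ and $d_n=\lceil ak_n\rceil$ for $a>0$), then
$$\gamma\longrightarrow\frac{\frac83+4a+a^2}{1+2a+\frac12a^2}=2+\frac{2/3}{1+2a+a^2/2}.$$
The right side is continuous and decreasing in $a$, equals $\frac83$ at $a=0$ and tends to $2$, so it takes every value in $(2,\frac83]$. With $d_n=k_n^2$ the terms $d^2$ and $\frac12d^2$ dominate and $\gamma\to2$. So the set of limits is exactly $[2,\frac83]$, which proves Theorem B(2). $\blacksquare$
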